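# Mixing on the time scale $\varepsilon^{-2}$ for fast-slow maps whose averaged drift rotates

## Two theorems on correlations in the rotation case

**Theorem 1.** Let $\mathbb T=\mathbb R/\mathbb Z$, let $f:\mathbb T^2\to\mathbb T$ and $\omega:\mathbb T^2\to\mathbb R$ be smooth, and for small $\varepsilon>0$ let
$$F_\varepsilon:\mathbb T^2\to\mathbb T^2,\qquad F_\varepsilon(x,\theta)=\big(f(x,\theta),\ \theta+\varepsilon\,\omega(x,\theta)\big).$$
Suppose that, for each $\theta$, the map $f_\theta=f(\cdot,\theta)$ is a uniformly expanding circle map, and let $h(\cdot,\theta)$ be the density of its unique absolutely continuous invariant probability measure. Suppose that, for each $\theta$, $\omega(\cdot,\theta)$ is not cohomologous to a constant under $f_\theta$, so that the diffusion coefficient $\sigma^2(\theta)$ of the slow variable is strictly positive. Suppose finally that $\bar\omega(\theta)=\int_{\mathbb T}\omega(x,\theta)h(x,\theta)\,dx$ has no zeroes.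

Then there exist $\varepsilon_0>0$, $c>0$ and $C>0$, depending only on $f$ and $\omega$, such that for every $\varepsilon\in(0,\varepsilon_0)$ the map $F_\varepsilon$ has a unique physical measure $\mu_\varepsilon$, and for all $\varphi,\psi\in\mathcal C^1(\mathbb T^2,\mathbb R)$ and all $n\ge0$
$$\Big|\mu_\varepsilon(\varphi\cdot\psi\circ F_\varepsilon^n)-\mu_\varepsilon(\varphi)\mu_\varepsilon(\psi)\Big|\le C\,\|\varphi\|_{\mathcal C^1}\|\psi\|_{\mathcal C^1}\,e^{-c\,\varepsilon^2 n}.\tag{1}$$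

**Theorem 2.** Under the same assumptions let $\rho=\bar\omega^{-1}/\int_{\mathbb T}\bar\omega^{-1}$, and let $m$ be Lebesgue measure on $\mathbb T^2$. For $\varepsilon$ small:

(a) $\mu_\varepsilon$ is absolutely continuous with density in $H^1(\mathbb T^2)$, and Lebesgue-a.e. point is in its basin. There are $g_0=h\rho,\ g_1,g_2,\ldots\in C^\infty(\mathbb T^2)$ such that for all $k$
$$\Big\|\tfrac{d\mu_\varepsilon}{dm}-\sum_{j\le k}\varepsilon^jg_j\Big\|_{L^2}\le C_k\varepsilon^{k+1}.$$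
In particular $\mu_\varepsilon(\varphi)=\int\varphi\,h\rho\,dm+O(\varepsilon\|\varphi\|_{L^2})$.

(b) The bound (1) holds with $\|\psi\|_{\mathcal C^1}$ replaced by $\|\psi\|_{L^2(m)}$.

(c) Let $c_*=2\pi^2\int_{\mathbb T}\rho^3\sigma^2\,d\theta>0$. For every $c<c_*$ there are $C,\varepsilon_0$ (depending on $c,f,\omega$) for which (1) holds for all $\varepsilon<\varepsilon_0$. For no $c>c_*$ do such $C,\varepsilon_0$ exist. In particular the time scale $\varepsilon^{-2}$ cannot be improved.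

Theorem 1 is a conjecture, the "rotation case"; the source of the problem is J. de Simoi, C. Liverani, C. Poquet, D. Volk, "Fast-slow partially hyperbolic systems versus Freidlin-Wentzell random systems", arXiv:1607.04319 (2016). The claim in it is an upper bound only; the matching lower bound is in Theorem 2(c).

Let us read the statement slowly. The variable $x$ is fast: at each step it is moved by an expanding map. The variable $\theta$ is slow: it moves by $O(\varepsilon)$. Over a time $\varepsilon^{-1}$ it follows the averaged equation $\dot\theta=\bar\omega(\theta)$, and if $\bar\omega$ has no zeroes this is a rotation of the circle with invariant probability $\rho\,d\theta$. A rotation does not mix. What makes $\theta$ forget its past is the fluctuation of $\sum_k\omega(x_k,\theta_k)$ around its average, which displaces $\theta$ by about $\varepsilon\sqrt n$ after $n$ steps. This is of order $1$ when $n\sim\varepsilon^{-2}$, and (1) says that correlations do decay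 on that scale, with constants uniform in $\varepsilon$.

The terms in the statement mean the following.

**Uniform expansion.** Expansion is an open condition, so by compactness in $\theta$ there are $c_0\in(0,1]$ and $\lambda>1$ with
$$|(f_\theta^n)'(x)|\ge c_0\lambda^n\qquad\text{for all }x,\theta,\ n\ge0.\tag{2}$$
In particular $\partial_xf\ne0$ and $|\deg f_\theta|\ge2$. Here and below a prime on a function of $(x,\theta)$ is $\partial_x$ at fixed $\theta$, and $f_\theta$ is always the frozen map.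

**Cohomologous to a constant.** This means that $\omega(\cdot,\theta)=\mathrm{const}+U\circ f_\theta-U$ for some function $U$ on $\mathbb T$. The proof of Theorem 1 will use only that there is no such $U$ of class $C^1$.

**Diffusion coefficient.** Put $\hat\omega=\omega-\bar\omega$, $C_j(\theta)=\int h\,\hat\omega\;\hat\omega(f_\theta^jx,\theta)\,dx$ and
$$\sigma^2(\theta)=C_0+2\sum_{j\ge1}C_j.\tag{3}$$
The series converges exponentially (Lemma 3 below). By invariance of $h\,dx$, $\frac1n\int h\big(\sum_{k<n}\hat\omega(f_\theta^kx,\theta)\big)^2dx=C_0+2\sum_{j<n}(1-\frac jn)C_j\to\sigma^2$. If $\omega(\cdot,\theta)=\mathrm{const}+U\circ f_\theta-U$ with $U$ bounded, then the constant is $\bar\omega(\theta)$, the sum is $U\circ f^n_\theta-U$, and $\sigma^2(\theta)=0$. Positivity of $\sigma^2$ is part of the hypotheses; it is used only for $c_*>0$.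

**Physical measure.** An $F_\varepsilon$-invariant probability $\mu$ is physical if its basin, the set of $p$ with $\frac1n\sum_{k<n}\varphi(F_\varepsilon^kp)\to\mu(\varphi)$ for all $\varphi\in\mathcal C^0(\mathbb T^2)$, has positive Lebesgue measure.

A known result, quoted with the conjecture, says that for each $\beta>0$ every physical measure satisfies $\mu(\varphi)=\int\varphi\,h\rho\,dx\,d\theta+\mathcal O(\varepsilon^{1/2-\beta}\|\varphi\|_{\mathcal C^1})$. We shall not use it; Theorem 2(a) gives a full expansion.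

## The doubling map with a cosine drift

Take $f(x,\theta)=2x$ and $\omega(x,\theta)=1+a\cos2\pi x$ with $a>0$. Then $h=1$, $\bar\omega=1$, $\rho=1$. Since $\det DF_\varepsilon=2$ and each point has two preimages, $F_\varepsilon$ preserves Lebesgue measure. With $S_n(x)=\sum_{j<n}\cos(2\pi2^jx)$ we have $\theta_n=\theta+\varepsilon(n+aS_n(x))$. The functions $\cos(2\pi2^jx)$ are orthogonal, so $\int S_n^2=n/2$. Hence $C_0=a^2/2$, $C_j=0$ for $j\ge1$, $\sigma^2=a^2/2$, and $c_*=\pi^2a^2$. Also $\omega$ is not cohomologous to a constant: integrating shows that the constant would be $1$, and then $aS_n=U(2^nx)-U(x)$ would be bounded in $L^2$ if $U$ is continuous.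

The correlation of $e^{2\pi i\theta}$ with its conjugate can be written down:
$$\int e^{2\pi i\theta}\;\overline{e^{2\pi i\theta}}\circ F_\varepsilon^n\,dm=e^{-2\pi i\varepsilon n}\int_0^1e^{-2\pi i\varepsilon aS_n(x)}\,dx .$$
Since $\cos y\ge1-y^2/2$, its modulus is at least $1-\frac12(2\pi\varepsilon a)^2\frac n2=1-\pi^2a^2\varepsilon^2n$. It is at least $\frac12$ as long as $n\le(2\pi^2a^2\varepsilon^2)^{-1}$. So here nothing faster than the time scale $\varepsilon^{-2}$ is possible, and the constant $\pi^2a^2=c_*$ is already visible.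

Next we see what goes wrong for a coboundary. Let $\omega(x,\theta)=1+U(2x)-U(x)$ with $U$ smooth, for instance $U=\cos2\pi x$. In the variable $\theta'=\theta-\varepsilon U(x)$ the map is $(x,\theta')\mapsto(2x,\theta'+\varepsilon)$: a product with a rotation, and $e^{2\pi i\theta'}$ has correlations of modulus $1$ for ever. Non-cohomology cannot be dropped.

There is a geometric way to tell the two cases apart. Give the slow direction the unit $\varepsilon$, and push the horizontal vector $\partial_x$ forward by $F_\varepsilon^n$. For $f=2x$ and $\omega=\omega(x)$ the image of $\partial_x$ at $p=(x,\theta)$ is $2^n(\partial_x+s_n\,\varepsilon\partial_\theta)$ with slope $s_n=2^{-n}\sum_{k<n}2^k\omega'(2^kx)$. A point $y=(x_0,\theta)$ has $2^n$ preimages, hence $2^n$ slopes above it. As $n\to\infty$ they become $\sum_{j\ge1}2^{-j}\omega'(x_{-j})$, where $x_{-1},x_{-2},\dots$ are successive preimages of $x_0$. If $\omega=1+U(2x)-U(x)$, then $\omega'(x_{-j})=2U'(x_{-j+1})-U'(x_{-j})$,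 and the sum telescopes to $U'(x_0)$: all slopes coincide. If $\omega=1+a\cos2\pi x$ and $x_0=0$, the choice $x_{-j}=0$ gives slope $0$, while $x_{-j}=2^{-j}$ gives $-2\pi a\sum_{j\ge2}2^{-j}\sin(2\pi2^{-j})$, which is at most $-\pi a/2$ because all terms of the sum are nonnegative and the one with $j=2$ is $\frac14$. The slopes differ. Lemma 5 makes this general.

For a case where $\theta$ matters, take $f=2x$ and $\omega=2+\cos2\pi\theta+a\cos2\pi x$. Then $\bar\omega=2+\cos2\pi\theta$ and $\sigma^2=a^2/2$. From $\int_0^1(b+\cos2\pi\theta)^{-1}d\theta=(b^2-1)^{-1/2}$ we get $\rho=\sqrt3/(2+\cos2\pi\theta)$. Differentiating twice in $b$, $\int_0^1(b+\cos2\pi\theta)^{-3}d\theta=\frac{2b^2+1}2(b^2-1)^{-5/2}$, which is $\frac1{2\sqrt3}$ at $b=2$. So $\int\rho^3=\frac32$ and $c_*=\frac32\pi^2a^2$. In the first example the operator $u\mapsto u\circ F_\varepsilon$ preserves each space of functions $v(x)e^{2\pi ik\theta}$ and one could treat each $k$ separately; here it does not,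 and the Fourier modes in $\theta$ are coupled.

## What the obvious derivative estimate gives, and where it stops

Stay with $f=2x$, $\omega=1+a\cos2\pi x$. Let $Pu(y)=\frac12\sum_{F_\varepsilon p=y}u(p)$ be the operator dual to composition with $F_\varepsilon$, and write $X=\partial_x$, $Z=\varepsilon\partial_\theta$. We want decay of $P^nu$ for $u$ of mean zero. The sensible first plan is to bound derivatives of $v=P^nu$ by those of $u$ (a Lasota–Yorke inequality) and combine this with $\|v\|_{L^2}\le\|u\|_{L^2}$.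

In the frame $(X,Z)$, $DF_\varepsilon^n=\begin{pmatrix}2^n&0\\2^ns_n&1\end{pmatrix}$. If $u_p$ denotes $u$ composed with the local inverse branch through $p$, this says
$$Zu_p=(Zu)(p),\qquad (X+s_n(p)Z)u_p=2^{-n}(Xu)(p).$$
Since $v=2^{-n}\sum_pu_p$, convexity gives $\|Zv\|\le\|Zu\|$ and $\|Xv\|\le2^{-n}\|Xu\|+\sup|s_n|\,\|Zu\|$. The direction $Z$ is neutral and nothing is gained there. This is the first obstruction. It is a real one, since for a coboundary there is no decay.

When slopes differ there is a remedy, seen best for constant slopes. Let $u_1,u_2$ be two of the $u_p$, let $e_i=X+s_iZ$ with constants $s_1\ne s_2$, and $\Delta=s_1-s_2$. Since $\Delta Z=e_1-e_2$, two integrations by parts give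
$$\Delta\int Zu_1\,Zu_2=\int(e_1u_1)(Zu_2)-\int(e_2u_1)(Zu_2)=\int(e_1u_1)(Zu_2)-\int(Zu_1)(e_2u_2).$$
Each term contains some $e_iu_i$, which is of size $2^{-n}|Xu|$. So cross terms in $\|Zv\|^2=4^{-n}\sum\int Zu_1Zu_2$ are small when the slopes are apart, and one gains a factor less than $1$.

For variable slopes and weights, the integration by parts produces lower-order terms such as $\int(\cdots)\,u_1\,Zu_2$, with $u_1$ not differentiated. With $\beta(u)=\|Zu\|^2+\alpha\|Xu\|^2$ one then gets, for some $\kappa<1$ and some constant $K$, the two inequalities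
$$\|v\|\le\|u\|,\qquad\beta(v)\le\kappa\beta(u)+K\|u\|^2 .$$
This is the exact point where the plan stops. Both inequalities are satisfied by $v=u=\cos2\pi\theta$ as soon as $4\pi^2\varepsilon^2\le K$, since $\beta(u)=2\pi^2\varepsilon^2$ and $\|u\|^2=\frac12$. A pair of inequalities that allows $v=u$ for a mean-zero function cannot give decay. The expected gap is of size $\varepsilon^2$, and a lower-order term of size $K$ hides it.

The way out is to look at what is lost in the convexity inequality for $\|v\|$. In the example,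
$$\|u\|^2-\|v\|^2=\mathcal D:=\int2^{-n}\sum_p\big(u(p)-v(y)\big)^2\,dm(y).$$
The quantity $\mathcal D$ controls differences $u_1-u_2$ in $L^2$. Now write $e_2u_1=e_2u_2+e_2(u_1-u_2)$ before integrating by parts. The term with $e_2u_2$ is already small, and in the other one the undifferentiated function is $u_1-u_2$ instead of $u_1$. The lower-order term becomes a multiple of $\mathcal D$:
$$\|v\|^2\le\|u\|^2-\mathcal D,\qquad\beta(v)\le\kappa\beta(u)+C_*\mathcal D .$$
Add the first inequality to $1/C_*$ times the second: $\mathcal D$ cancels, and $\|u\|^2+C_*^{-1}\beta(u)$ drops by a multiple of $\beta(u)$. By the Poincaré inequality $\beta(u)\ge C^{-1}\varepsilon^2\|u\|^2$ for mean-zero $u$. That is the $\varepsilon^2$ gap.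

In general there is no explicit invariant density. We shall use a smooth density invariant up to $O(\varepsilon^3)$, an error negligible against $\varepsilon^2$. It is in constructing it that we divide by $\bar\omega$.

## The frozen transfer operators depend smoothly on the slow variable

We write $F=F_\varepsilon$. The letters $C,c>0$ denote constants depending only on $f,\omega$; $K_n$ and $O_n(\cdot)$ may depend also on $n$, and may change from line to line. Statements with $K_n$, $O_n$ or a fixed iterate $n$ are claimed for $0<\varepsilon<\varepsilon(n)$.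

**Definition.** The transfer operator $\mathcal L_\varepsilon$ is defined by $\int\mathcal L_\varepsilon u\,\psi\,dm=\int u\,\psi\circ F_\varepsilon\,dm$, that is, $\mathcal L_\varepsilon u(y)=\sum_{F_\varepsilon p=y}u(p)/|\det DF_\varepsilon(p)|$.

For $\varepsilon=0$, $F_0(x,\theta)=(f(x,\theta),\theta)$, and $\mathcal L_0$ acts on each circle $\{\theta=\text{const}\}$ as the transfer operator $\mathcal L_\theta$ of $f_\theta$. Put $\Pi u(\theta)=\int u(x,\theta)\,dx$ and $C_0^\infty=\{u\in C^\infty(\mathbb T^2):\Pi u=0\}$. Testing against functions of $\theta$ shows $\Pi\mathcal L_0=\Pi$. For the doubling map, $\mathcal L_\theta u(y)=\frac12[u(\frac y2)+u(\frac{y+1}2)]$.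

**Lemma 3.** $h\in C^\infty(\mathbb T^2)$, $h>0$, and $\mathcal R=\sum_{n\ge0}\mathcal L_0^n$ converges on $C_0^\infty$, exponentially fast in every $C^r$. Hence $(1-\mathcal L_0)\mathcal R=1$ on $C^\infty_0$ and $\mathcal RC_0^\infty\subset C_0^\infty$.

*Proof.* **Step 1: contraction in $C^1$ at fixed $\theta$.** The aim is exponential decay on mean-zero functions with constants uniform in $\theta$, by an invariant cone. Differentiating the sum over inverse branches, for $n\ge1$,
$$(\mathcal L_\theta^nu)'=\mathcal L_\theta^n\Big(\frac{u'}{(f_\theta^n)'}-u\,\frac{(f_\theta^n)''}{((f_\theta^n)')^2}\Big).\tag{4}$$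
Fix $M$ with $c_0\lambda^M\ge2$ and let $\mathcal K_a=\{u\in C^1(\mathbb T):u>0,\ |u'|\le au\}$. By (4), $\mathcal L_\theta^M\mathcal K_a\subset\mathcal K_{a_1}$ with $a_1=\frac a2+B_0$, where $B_0=\sup|(f_\theta^M)''|/((f_\theta^M)')^2$ over all $x,\theta$. Fix $a>2B_0$, so that $a_1<a$.

Let $u\in\mathcal K_a$ have mean $1$. Then $\mathcal L_\theta^Mu\in\mathcal K_{a_1}$ has mean $1$, so it equals $1$ somewhere; its logarithm is $a_1$-Lipschitz, hence $\mathcal L_\theta^Mu\ge e^{-a_1}$. Put $\alpha_0=e^{-a_1}(1-a_1/a)$. Then $(a-a_1)\mathcal L_\theta^Mu\ge a\alpha_0$, that is,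
$$a(\mathcal L_\theta^Mu-\alpha_0)\ge a_1\mathcal L_\theta^Mu\ge|(\mathcal L_\theta^Mu)'| .$$
So $\mathcal L_\theta^Mu=\alpha_0+(1-\alpha_0)\tilde u$ with $\tilde u\in\mathcal K_a$ of mean $1$. For $u_1,u_2\in\mathcal K_a$ of mean $1$ the two constants $\alpha_0$ cancel; iterating, $\mathcal L_\theta^{Mk}(u_1-u_2)$ is $(1-\alpha_0)^k$ times a difference of two mean-one elements of $\mathcal K_a$. Such elements have $C^1$ norm at most $e^a(1+a)$. A mean-zero real $u\in C^1$ equals $B\big((1+u/B)-1\big)$, and for $B=C\|u\|_{C^1}$ with $C$ large both terms in the bracket are in $\mathcal K_a$. The operators $\mathcal L_\theta^j$, $j<M$, are bounded on $C^1$ uniformly in $\theta$. So for some $\gamma_0<1$, $\|\mathcal L_\theta^nu\|_{C^1}\le C\gamma_0^n\|u\|_{C^1}$ for mean-zero $u$, uniformly in $\theta$. Also $\mathcal L_\theta^{Mk}1\in\mathcal K_a$ has mean $1$, so $e^{-a}\le\mathcal L_\theta^{Mk}1\le e^a$, and $\|\mathcal L_\theta^n1\|_\infty\le C$ for all $n$.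

**Step 2: contraction in $C^r$ at fixed $\theta$.** We bootstrap in $r$. Iterating (4),
$$\partial_x^r\mathcal L_\theta^nv=\mathcal L_\theta^n\big(((f_\theta^n)')^{-r}\partial_x^rv\big)+\sum_{j<r}\mathcal L_\theta^n(c_{n,r,j}\,\partial_x^jv)$$
with smooth $c_{n,r,j}$. Hence $\|\partial_x^r\mathcal L_\theta^nv\|_\infty\le C(c_0\lambda^n)^{-r}\|\partial_x^rv\|_\infty+C_{n,r}\|v\|_{C^{r-1}}$. Fix $n$ with $C(c_0\lambda^n)^{-r}\le\frac12$ and apply this to $v=\mathcal L_\theta^{kn}u$, $u$ of mean zero. If $\|\mathcal L_\theta^{kn}u\|_{C^{r-1}}$ decays exponentially in $k$, the recursion (new value) $\le\frac12$(old value) $+$ (exponentially small) shows that $\|\partial_x^r\mathcal L_\theta^{kn}u\|_\infty$ does too. By induction on $r$ we have exponential decay in each $C^r$ (with a rate depending on $r$), uniformly in $\theta$.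

**Step 3: derivatives in $\theta$.** Let $|u|_{r,q}=\max_{i\le r,\,j\le q}\|\partial_x^i\partial_\theta^ju\|_\infty$. We prove by induction on $q\ge0$:

$(H_q)$: for each $r$ there are $r'$, $C$ and $\gamma<1$ with $|\mathcal L_0^nu|_{r,q}\le C\gamma^n|u|_{r',q}$ for all $u\in C_0^\infty$, $n\ge0$.

$(H_0)$ is Step 2. Let $q\ge1$. From $(\partial_\theta\psi)\circ F_0=\partial_\theta(\psi\circ F_0)-\partial_\theta f\,(\partial_x\psi)\circ F_0$, testing against $\psi$ gives $\partial_\theta\mathcal L_0u=\mathcal L_0\partial_\theta u-\partial_x\mathcal L_0(\partial_\theta f\,u)$, and by iteration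
$$\partial_\theta\mathcal L_0^nu=\mathcal L_0^n\partial_\theta u-\sum_{k=0}^{n-1}\mathcal L_0^{n-1-k}\,\partial_x\mathcal L_0(\partial_\theta f\;\mathcal L_0^ku).$$
If $\Pi u=0$, then $\partial_\theta u$ and $\partial_x\mathcal L_0(\partial_\theta f\,\mathcal L_0^ku)$ are in $C_0^\infty$. By $(H_{q-1})$, $|\mathcal L_0^n\partial_\theta u|_{r,q-1}\le C\gamma^n|u|_{r',q}$. In the explicit formula for $\mathcal L_0$, each $\theta$-derivative falling on an inverse branch costs at most one more $x$-derivative of the argument, so $|\partial_x\mathcal L_0(\partial_\theta f\,v)|_{r',q-1}\le C|v|_{r'+q,q-1}$. Using $(H_{q-1})$ twice, with $\gamma$ the larger of the two rates, the $k$-th term is bounded in $|\cdot|_{r,q-1}$ by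
$$C\gamma^{n-1-k}|\mathcal L_0^ku|_{r'+q,q-1}\le C\gamma^{n-1-k}\gamma^k|u|_{r'',q-1}.$$
The sum is at most $Cn\gamma^{n-1}|u|_{r'',q-1}\le C\tilde\gamma^n|u|_{r'',q}$ for any $\tilde\gamma\in(\gamma,1)$. Together with $(H_{q-1})$ for $|\mathcal L_0^nu|_{r,q-1}$ this is $(H_q)$.

**Step 4: conclusion.** By $(H_q)$ the series $\mathcal R$ converges exponentially in each $C^r$, and $(1-\mathcal L_0)\mathcal R=1$ follows by telescoping. Since $\Pi(\mathcal L_01-1)=0$, the function $1+\mathcal R(\mathcal L_01-1)=\lim_n\mathcal L_0^n1$ is smooth. It is fixed by $\mathcal L_0$, has fibre mean $1$, and is at least $e^{-a}$. By uniqueness of the invariant density it is $h$. $\square$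

In particular $C_j=\Pi(\hat\omega\,\mathcal L_0^j(h\hat\omega))$ decays exponentially, uniformly in $\theta$, as $\Pi(h\hat\omega)=0$.

## A smooth density invariant up to $\varepsilon^3$

For $|\varepsilon|$ small, $\det DF_\varepsilon=\partial_xf(1+\varepsilon\partial_\theta\omega)-\varepsilon\,\partial_\theta f\,\partial_x\omega\ne0$. So $(\varepsilon,p)\mapsto(\varepsilon,F_\varepsilon p)$ is a local diffeomorphism and a finite covering, and $\mathcal L_\varepsilon u(y)$ is jointly smooth in $(\varepsilon,y)$ when $u\in C^\infty$. Thus for all $k,r$, $\mathcal L_\varepsilon u=\sum_{j\le k}\varepsilon^j\mathcal L_ju+O_{C^r}(\varepsilon^{k+1})$. Expanding $\Psi(f,\theta+\varepsilon\omega)$ in $\int\mathcal L_\varepsilon u\,\Psi\,dm=\int u\,\Psi\circ F_\varepsilon\,dm$ identifies the coefficients: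
$$\int\mathcal L_ju\,\Psi\,dm=\tfrac1{j!}\int u\,\omega^j\,(\partial_\theta^j\Psi)\circ F_0\,dm,\qquad\Pi\mathcal L_ju=\tfrac{(-1)^j}{j!}\,\partial_\theta^j\Pi(\omega^ju);\tag{5}$$
the second formula is the first with $\Psi=\Psi(\theta)$.

**Lemma 4.** There are real $g_j\in C^\infty(\mathbb T^2)$, $j\ge0$, with $g_0=h\rho$ and $\int g_j\,dm=0$ for $j\ge1$, such that for each $k,r$
$$\mathcal L_\varepsilon\Big(\sum_{j\le k}\varepsilon^jg_j\Big)-\sum_{j\le k}\varepsilon^jg_j=O_{C^r}(\varepsilon^{k+1}).$$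

*Proof.* We match powers of $\varepsilon$. We need $(1-\mathcal L_0)g_0=0$ and $(1-\mathcal L_0)g_l=R_l:=\sum_{i=1}^l\mathcal L_ig_{l-i}$ for $l\ge1$. With $R_0=0$, put
$$g_l=\mathcal RR_l+h\,p_l(\theta),$$
which solves the equation as soon as $\Pi R_l=0$. By (5) and $\Pi(\omega h\,p_{l-1})=\bar\omega p_{l-1}$,
$$\Pi R_l=-\partial_\theta\Big[\bar\omega\,p_{l-1}+\Pi(\omega\,\mathcal RR_{l-1})-\sum_{i=2}^l\tfrac{(-1)^i}{i!}\,\partial_\theta^{i-1}\Pi(\omega^ig_{l-i})\Big].$$
The terms after $\bar\omega p_{l-1}$ form a smooth function of $\theta$ known before $p_{l-1}$ is chosen. Since $\bar\omega$ has no zeroes, we may choose $p_{l-1}$ smooth so that the bracket is a constant. That constant is free; since $\int\bar\omega^{-1}\ne0$ we can fix it by $\int p_{l-1}=1$ if $l=1$ and $\int p_{l-1}=0$ if $l>1$. For $l=1$ the bracket is $\bar\omega p_0$, so $p_0=\rho$. Finally $\int g_l\,dm=\int p_l\,d\theta$ because $\Pi\mathcal RR_l=0$. $\square$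

The zero-freeness of $\bar\omega$ enters here: we divide by $\bar\omega$, and $\rho>0$.

**Definition.** From now on $g=g_0+\varepsilon g_1+\varepsilon^2g_2$, and
$$Pu=g^{-1}\mathcal L_\varepsilon(gu),\qquad\|u\|^2=\int|u|^2g\,dm.$$

For small $\varepsilon$: $C^{-1}\le g\le C$, $\|g\|_{C^2}\le C$, $\int g\,dm=1$, $\|\mathcal L_\varepsilon g-g\|_{C^1}\le C\varepsilon^3$. (With $g_0+\varepsilon g_1$ alone we would only get $\varepsilon^2$, the size of the gap.) In the doubling example $g=1$. We have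
$$\int(P^nu)\,\psi\,g\,dm=\int u\;\psi\circ F^n\,g\,dm,\qquad P^nu(y)=\sum_{F^np=y}w_n(p)u(p),\quad w_n(p)=\frac{g(p)}{g(F^np)\,|\det DF^n(p)|}.\tag{6}$$
The chain rule gives $w_n(p)=w_{n-k}(p)\,w_k(F^{n-k}p)$, and $w_n\ge K_n^{-1}$. Moreover
$$\|P^n1-1\|_{C^1}\le K_n\varepsilon^3,\qquad\|Pu\|^2\le(1+C\varepsilon^3)\|u\|^2.\tag{7}$$
The first holds since $\mathcal L_\varepsilon^ng-g=\sum_{j<n}\mathcal L_\varepsilon^j(\mathcal L_\varepsilon g-g)$ and $\mathcal L_\varepsilon$ is bounded on $C^1$ uniformly in $\varepsilon$. For the second, Cauchy–Schwarz with the weights $w_1$ gives $|Pu|^2\le P(|u|^2)\,P1$, and $\int P(|u|^2)\,g=\int|u|^2g$. In the same way $|P^nu|^2\le P^n(|u|^2)\,P^n1$.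

## Slopes in the frame $(\partial_x,\varepsilon\partial_\theta)$

Let $X=\partial_x$ and $Z=\varepsilon\partial_\theta$; they commute and are divergence-free. A vector $\xi X+\zeta Z$ is $(\xi,\varepsilon\zeta)$ in the usual coordinates, so in the frame $(X,Z)$
$$DF=\begin{pmatrix}\partial_xf&\varepsilon\,\partial_\theta f\\\partial_x\omega&1+\varepsilon\,\partial_\theta\omega\end{pmatrix},\qquad DF^n=\begin{pmatrix}a_n&b_n\\c_n&d_n\end{pmatrix}=\begin{pmatrix}(f_\theta^n)'&0\\\big(\sum_{k<n}\omega(f_\theta^kx,\theta)\big)'&1\end{pmatrix}+O_n(\varepsilon),$$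
with entries smooth in $(p,\varepsilon)$. Thus $|a_n|\ge c_0\lambda^n/2$ and $\det DF^n=a_n(1+O_n(\varepsilon))$. Put $s_n=c_n/a_n=s_n^0+O_n(\varepsilon)$, where, with $x_k=f_\theta^k(x)$,
$$s_n^0(x,\theta)=\sum_{k<n}\frac{\omega'(x_k,\theta)(f_\theta^k)'(x)}{(f_\theta^n)'(x)}=\sum_{j=1}^n\frac{\omega'(x_{n-j},\theta)}{(f_\theta^j)'(x_{n-j})}.$$
By (2), $|s_n^0|\le S_0:=\frac{\|\partial_x\omega\|_\infty}{c_0(\lambda-1)}$, and $|s_n|\le S:=S_0+1$ for $\varepsilon<\varepsilon(n)$.

For $p\in F^{-n}(y)$ let $p(\cdot)$ be the local inverse branch of $F^n$ through $p$, and write $u_p=u\circ p(\cdot)$, $e_p=X+s_n(p(\cdot))Z$; these live near $y$. Since $DF^nX=a_nX+c_nZ=a_ne_p$ and $(DF^n)^{-1}Z=(\det DF^n)^{-1}(-b_nX+a_nZ)$,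
$$e_pu_p=\frac{(Xu)(p)}{a_n(p)},\qquad Zu_p=(1+O_n(\varepsilon))(Zu)(p)+O_n(\varepsilon)(Xu)(p).\tag{8}$$
The derivative along $e_p$ is strongly contracted; the one along $Z$ is not.

## Non-cohomology forces different slopes above every point

**Lemma 5.** There are $m_0\in\mathbb N$, $\delta>0$, $\kappa_0<1$ such that for all $n\ge m_0$, $0<\varepsilon<\varepsilon(n)$, $y\in\mathbb T^2$ and $p_1\in F^{-n}(y)$:
$$\sum_{p\in F^{-n}(y):\ |s_n(p)-s_n(p_1)|<2\delta}w_n(p)\le\kappa_0.$$

So a definite proportion of the preimages, measured by weight, has a slope away from any given one, with $\delta,\kappa_0$ independent of $n$.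

*Proof.* **Step 1: limit slopes.** We replace $s_n$ by a quantity depending only on the frozen dynamics and the past. A history of $(x,\theta)$ is a sequence $\mathbf h=(x_0=x,x_{-1},x_{-2},\dots)$ with $f_\theta(x_{-j-1})=x_{-j}$. Put $s_\infty(\mathbf h)=\sum_{j\ge1}\omega'(x_{-j},\theta)/(f_\theta^j)'(x_{-j})$. The first $M$ terms are $s_M^0(x_{-M},\theta)$, so by (2)
$$|s_\infty(\mathbf h)-s_M^0(x_{-M},\theta)|\le S_0\lambda^{-M}.\tag{9}$$
Let $\mathrm{osc}(x,\theta)=\sup|s_\infty(\mathbf h)-s_\infty(\mathbf h')|$ over pairs of histories of $(x,\theta)$.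

**Step 2: continuity of osc**, needed for compactness. Let $\mathrm{osc}_M(x,\theta)=\max|s_M^0(q)-s_M^0(q')|$ over $q,q'\in F_0^{-M}(x,\theta)$. As $F_0^M$ is a finite covering, the preimages are locally given by finitely many continuous branches, so $\mathrm{osc}_M$ is continuous. Every $q\in F_0^{-M}(x,\theta)$ extends to a history, so (9) gives $|\mathrm{osc}-\mathrm{osc}_M|\le2S_0\lambda^{-M}$. A uniform limit of continuous functions is continuous.

**Step 3: positivity of osc.** Here non-cohomology is used. Suppose $\mathrm{osc}(x_*,\theta)=0$. If $f_\theta y=x$, then putting $x$ in front of a history $\mathbf h_y$ of $y$ gives a history of $x$ with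
$$s_\infty=\frac{\omega'(y,\theta)+s_\infty(\mathbf h_y)}{f_\theta'(y)},\qquad\text{so}\qquad\mathrm{osc}(y,\theta)\le|f_\theta'(y)|\,\mathrm{osc}(x,\theta).$$
Hence $\mathrm{osc}(\cdot,\theta)$ vanishes on all iterated preimages of $x_*$. These are dense, because by (2) the image under $f_\theta^n$ of any arc covers $\mathbb T$ for $n$ large. By continuity $\mathrm{osc}(\cdot,\theta)\equiv0$. So $s(x):=s_\infty(\mathbf h)$ does not depend on the history of $x$. It is continuous: near any point it is, by (9), within $S_0\lambda^{-M}$ of the continuous function $s_M^0\circ(\text{local branch of }F_0^{-M})$, for every $M$. The displayed formula reads $s(f_\theta(y))f_\theta'(y)=\omega'(y,\theta)+s(y)$.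

Let $U(x)=\int_0^xs$ on $\mathbb R$, so that $U(x+1)=U(x)+A$ with $A=\int_0^1s$, and let $\tilde f$ be a lift of $f_\theta$. The function $U\circ\tilde f-U-\omega(\cdot,\theta)$ has derivative $s(\tilde f)\tilde f'-s-\omega'=0$, so it is constant. Comparing its values at $x$ and $x+1$ gives $A\deg f_\theta-A=0$. As $\deg f_\theta\ne1$, $A=0$. So $U\in C^1(\mathbb T)$ and $\omega(\cdot,\theta)=U\circ f_\theta-U+\mathrm{const}$, a contradiction. Therefore $\mathrm{osc}>0$ everywhere, and by compactness $\mathrm{osc}\ge16\delta$ for some $\delta>0$.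

**Step 4: transfer to $F_\varepsilon$ and to weights.** Choose $m_0$ with $S_0\lambda^{-m_0}\le\delta/2$. By Step 2, $\mathrm{osc}_{m_0}\ge15\delta$. So for each $y$ there are $q_0,q_0'\in F_0^{-m_0}(y)$ with $|s^0_{m_0}(q_0)-s_{m_0}^0(q_0')|\ge14\delta$. Lift the path $t\mapsto(t,y)$, $0\le t\le\varepsilon$, through the covering $(t,p)\mapsto(t,F_t^{m_0}p)$, starting at $(0,q_0)$. The lift has velocity $-(DF_t^{m_0})^{-1}\partial_tF_t^{m_0}$ in the $p$ coordinate, which is bounded; its end gives $q\in F_\varepsilon^{-m_0}(y)$ within $O_{m_0}(\varepsilon)$ of $q_0$. Likewise we get $q'$ from $q_0'$. For small $\varepsilon$, $|s_{m_0}(q)-s_{m_0}(q')|\ge7\delta$.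

Let $n\ge m_0$ and $F^{n-m_0}p=q$. Then $s_n(p)=s_n^0(p)+O_n(\varepsilon)$ and $s_{m_0}(q)=s^0_{m_0}(F_0^{n-m_0}p)+O_n(\varepsilon)$. The two frozen slopes differ by the terms $m_0<j\le n$ of the sum for $s_n^0(p)$. So $|s_n(p)-s_{m_0}(q)|\le S_0\lambda^{-m_0}+O_n(\varepsilon)\le\delta$, and similarly for $q'$. The slopes $s_n$ above $q$ and those above $q'$ therefore lie in two intervals at distance at least $5\delta$. The number $s_n(p_1)$ cannot be within $2\delta$ of a slope of each family, so it is at distance at least $2\delta$ from all slopes above one of the two points, say $q$. The sum in the lemma omits all $p\in F^{-(n-m_0)}(q)$. Their weights sum to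
$$\sum_{F^{n-m_0}p=q}w_{n-m_0}(p)\,w_{m_0}(q)=w_{m_0}(q)\,P^{n-m_0}1(q)\ge2\tau(1-K_n\varepsilon^3),$$
where $2\tau>0$ is a lower bound for $w_{m_0}$ uniform in small $\varepsilon$. All weights sum to $P^n1(y)\le1+K_n\varepsilon^3$. So the sum in the lemma is at most $1-\tau=:\kappa_0$ for $\varepsilon<\varepsilon(n)$. $\square$

## A derivative bound whose lower-order term is the $L^2$ loss

For $\alpha\in(0,1]$ let $\beta(u)=\|Zu\|^2+\alpha\|Xu\|^2$.

**Proposition 6.** There are $n_0\in\mathbb N$, $\alpha\in(0,1]$, $\kappa<1$, $C_*\ge1$, $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ and real $u\in H^1(\mathbb T^2)$, with $v=P^{n_0}u$ and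
$$\mathcal D=\int\sum_{F^{n_0}p=y}w_{n_0}(p)\,(u(p)-v(y))^2\,g(y)\,dm(y)\ge0:$$
$$\|v\|^2\le\|u\|^2-\mathcal D+C_*\varepsilon^3\|u\|^2,\tag{10}$$
$$\beta(v)\le\kappa\,\beta(u)+C_*\mathcal D+C_*\varepsilon^6\|u\|^2.\tag{11}$$

*Proof.* Write $n$ for $n_0$, to be chosen in Step 6, $w=w_n$, $s=s_n$, $w_p=w\circ p(\cdot)$. For fixed $\varepsilon$ both sides of (11) are continuous in $u\in H^1$, so in proving it we may take $u\in C^2$.

**Step 1: the $L^2$ loss.** We prove (10). Expanding the square, and using $\sum_pw_p=P^n1$,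
$$\mathcal D=\int\big[P^n(u^2)-2v^2+v^2P^n1\big]g=\|u\|^2-\|v\|^2+\int v^2(P^n1-1)\,g .$$
By (7) the last integral is at most $K_n\varepsilon^3\|v\|^2\le2K_n\varepsilon^3\|u\|^2$.

**Step 2: derivatives that fall on the weights.** They must be bounded by $\mathcal D$ too. For $V\in\{X,Z\}$ we have $Vv=M_V+E_V$ with $M_V=\sum_pw_p\,Vu_p$ and, since $\sum_pVw_p=V(P^n1)$,
$$E_V=\sum_p(Vw_p)u_p=\sum_p(Vw_p)(u_p-v)+v\,V(P^n1).$$
As $|Vw_p|\le K_n$ and $w_p\ge K_n^{-1}$, Cauchy–Schwarz bounds the square of the sum by $K_n\sum_pw_p(u_p-v)^2$; the last term is at most $K_n\varepsilon^3|v|$ by (7). Hence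
$$\|E_V\|^2\le K_n\mathcal D+K_n\varepsilon^6\|u\|^2.\tag{12}$$

**Step 3: the two quadratic quantities, and $M_X$.** We reduce everything to derivatives along $e_p$ and $Z$. Write $\mathsf x=\|Xu\|$, $\mathsf z=\|Zu\|$. By (8) and $\int\sum_pw_p\,\phi(p)\,g\,dm=\int\phi\,g\,dm$,
$$Q_Z:=\int\sum_pw_p|Zu_p|^2g\le\mathsf z^2+K_n\varepsilon(\mathsf x^2+\mathsf z^2),\qquad Q_e:=\int\sum_pw_p|e_pu_p|^2g\le4c_0^{-2}\lambda^{-2n}\,\mathsf x^2.\tag{13}$$
Since $Xu_p=e_pu_p-s(p)Zu_p$ and $P^n1\le2$, Cauchy–Schwarz gives $|M_X|^2\le2\sum_pw_p|Xu_p|^2$ and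
$$\|M_X\|^2\le4Q_e+4S^2Q_Z.\tag{14}$$
The factor $4S^2$ may be large; it will be multiplied by a small $\alpha$.

**Step 4: $\|M_Z\|^2$ as an integral over pairs of preimages; pairs with close slopes.** We want a factor less than $1$ in front of $Q_Z$. Let
$$\mathcal M=\{(p_1,p_2)\in\mathbb T^2\times\mathbb T^2:F^np_1=F^np_2\}.$$
This is a compact surface covering $\mathbb T^2$ by $(p_1,p_2)\mapsto y=F^np_1$: over a small disc, its sheets are the pairs of inverse branches. For example, with $f=2x$, $n=1$ and $\varepsilon=0$ it has the two components $p_2=p_1$ and $p_2=p_1+(\frac12,0)$. Lift $m$, $X$, $Z$ to $\mathcal M$. For $\Phi\in C^1(\mathcal M)$ and $V\in\{X,Z\}$,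
$$\int_{\mathcal M}V\Phi\,dm_{\mathcal M}=\int_{\mathbb T^2}V\Big(\sum_{\text{fibre}}\Phi\Big)dm=0,$$
so we can integrate by parts on $\mathcal M$. On $\mathcal M$ write $u_i=u(p_i)$, $w_i=w(p_i)$, $s_i=s(p_i)$, $e_i=X+s_iZ$, $\Delta=s_1-s_2$, $\zeta=u_1-u_2$. Let $\chi=\chi(\Delta)$ be smooth and even with $0\le\chi\le1$, $\chi=0$ for $|\Delta|\le\delta$ and $\chi=1$ for $|\Delta|\ge2\delta$. Then
$$\|M_Z\|^2=\int_{\mathcal M}w_1w_2g\,(1-\chi)\,Zu_1Zu_2+\int_{\mathcal M}w_1w_2g\,\chi\,Zu_1Zu_2=:\mathcal N+\mathcal T.$$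
By $|Zu_1Zu_2|\le\frac12(|Zu_1|^2+|Zu_2|^2)$, the symmetry $1\leftrightarrow2$ and Lemma 5 (if $n\ge m_0$),
$$\mathcal N\le\int\sum_{p_1}w_1|Zu_1|^2\Big(\sum_{p_2:|\Delta|<2\delta}w_2\Big)g\,dm\le\kappa_0Q_Z.$$

**Step 5: pairs with separated slopes.** We show that $\mathcal T$ is small up to terms containing $\mathcal D$. Put $\Lambda=w_1w_2g\chi/\Delta$. As $\chi$ vanishes for $|\Delta|\le\delta$, $\Lambda$ is $C^1$ on $\mathcal M$ with $|\Lambda|\le w_1w_2g/\delta$ and $|X\Lambda|,|Z\Lambda|\le K_n$. From $e_1-e_2=\Delta Z$,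
$$\Delta\,Zu_1=e_1u_1-e_2u_1=e_1u_1-e_2u_2-e_2\zeta,$$
so
$$\mathcal T=\int_{\mathcal M}\Lambda\,(e_1u_1-e_2u_2)\,Zu_2-J,\qquad J=\int_{\mathcal M}\Lambda\,(e_2\zeta)\,Zu_2.$$
In $J$ we first move $e_2$ off $\zeta$. Since $\operatorname{div}e_2=Zs_2$,
$$J=-\int\zeta\big[(e_2\Lambda)Zu_2+\Lambda\,e_2Zu_2+(Zs_2)\Lambda\,Zu_2\big].$$
Because $X$ and $Z$ commute, $e_2Zu_2=Z(e_2u_2)-(Zs_2)Zu_2$, and the two terms with $Zs_2$ cancel. Then we move $Z$ off $e_2u_2$:
$$J=-\int\zeta\big[(e_2\Lambda)Zu_2+\Lambda\,Z(e_2u_2)\big]=\int\Lambda\,(Z\zeta)(e_2u_2)+\int\zeta\big[(Z\Lambda)\,e_2u_2-(e_2\Lambda)\,Zu_2\big].$$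
Now estimate with Cauchy–Schwarz for the measure $w_1w_2g\,dm_{\mathcal M}$. Since $P^n1\le2$, $\int_{\mathcal M}w_1w_2g\,|\phi_{p_i}|^2\le2\int\sum_pw_p|\phi_p|^2g$. So in this $L^2$ norm each $e_iu_i$ is at most $(2Q_e)^{1/2}$ and each $Zu_i$ at most $(2Q_Z)^{1/2}$. With $|\Lambda|\le w_1w_2g/\delta$, the two integrals $\int\Lambda(e_1u_1-e_2u_2)Zu_2$ and $\int\Lambda(Z\zeta)(e_2u_2)$ are each at most $\frac1\delta\cdot2(2Q_e)^{1/2}(2Q_Z)^{1/2}$ and $\frac1\delta\cdot2(2Q_Z)^{1/2}(2Q_e)^{1/2}$, that is, $\frac4\delta Q_e^{1/2}Q_Z^{1/2}$. Moreover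
$$\int_{\mathcal M}w_1w_2g\,\zeta^2\le2\int_{\mathcal M}w_1w_2g\,\big[(u_1-v)^2+(u_2-v)^2\big]\le8\mathcal D.$$
Since $1\le K_nw_1w_2g$, the last integral in $J$ is at most $K_n\mathcal D^{1/2}(Q_e^{1/2}+Q_Z^{1/2})\le K_n\mathcal D^{1/2}(\mathsf x+\mathsf z)$. By (13), $Q_e^{1/2}\le2c_0^{-1}\lambda^{-n}\mathsf x$, and for small $\varepsilon$ $Q_Z^{1/2}\le2(\mathsf x^2+\mathsf z^2)^{1/2}$. Altogether
$$\|M_Z\|^2\le\kappa_0Q_Z+\frac8\delta Q_e^{1/2}Q_Z^{1/2}+K_n\mathcal D^{1/2}(\mathsf x+\mathsf z)\le\kappa_0\mathsf z^2+\Big(\frac{32}{\delta c_0}\lambda^{-n}+K_n\varepsilon\Big)(\mathsf x^2+\mathsf z^2)+K_n\mathcal D^{1/2}(\mathsf x+\mathsf z).$$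

**Step 6: choice of $\alpha$, then $n$, then $\varepsilon$.** The order matters: $S,\delta,\kappa_0$ do not depend on $n$. Fix $\alpha\in(0,1]$ with $4S^2\alpha\le\frac{1-\kappa_0}4$. Using (14), (13) and $\mathsf x^2+\mathsf z^2\le\alpha^{-1}\beta(u)$,
$$\|M_Z\|^2+\alpha\|M_X\|^2\le\Big[\kappa_0+\tfrac{1-\kappa_0}4+\tfrac{32}{\delta c_0\alpha}\lambda^{-n}+16c_0^{-2}\lambda^{-2n}+K_n\varepsilon\Big]\beta(u)+K_n\mathcal D^{1/2}\beta(u)^{1/2}.$$
Choose $n=n_0\ge m_0$ with $\frac{32}{\delta c_0\alpha}\lambda^{-n}+16c_0^{-2}\lambda^{-2n}\le\frac{1-\kappa_0}8$, then $\varepsilon$ so small that $K_n\varepsilon\le\frac{1-\kappa_0}{32}$. Also $K_n\mathcal D^{1/2}\beta^{1/2}\le\frac{1-\kappa_0}{32}\beta+K_n'\mathcal D$. As $\frac14+\frac18+\frac1{32}+\frac1{32}<\frac12$,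
$$\|M_Z\|^2+\alpha\|M_X\|^2\le\Big(1-\frac{1-\kappa_0}2\Big)\beta(u)+K_n\mathcal D.$$
Finally $|Vv|^2\le(1+\tau_1)M_V^2+(1+\tau_1^{-1})E_V^2$ with $\tau_1>0$ small, and (12), give (11) with $\kappa=1-\frac{1-\kappa_0}4$. Take $C_*\ge1$ large enough for both (10) and (11). $\square$

## The gap of size $\varepsilon^2$ and the proof of Theorem 1

**Step 1: cancel $\mathcal D$.** We build one norm that decreases. Let $\eta=1/C_*$ and $N(u)=\|u\|^2+\eta\beta(u)$; this is a quadratic form and $N^{1/2}$ is a norm, equivalent to the $H^1$ norm for fixed $\varepsilon$. For complex $u$, $N(u)=N(\mathrm{Re}\,u)+N(\mathrm{Im}\,u)$. Adding (10) and $\eta$ times (11), for all $u\in H^1$,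
$$N(P^{n_0}u)\le N(u)-\eta(1-\kappa)\beta(u)+C\varepsilon^3\|u\|^2.\tag{15}$$

**Step 2: Poincaré.** We turn the gain $\beta(u)$ into a gain $\varepsilon^2N(u)$. Suppose $\int ug\,dm=0$. Since $\int g=1$, $0$ is the constant nearest to $u$ in $L^2(g)$, so by the Poincaré inequality on $\mathbb T^2$
$$\|u\|^2\le\int\Big|u-\int u\,dm\Big|^2g\,dm\le C\int\big(|\partial_xu|^2+|\partial_\theta u|^2\big)dm\le C\varepsilon^{-2}\beta(u).$$
In (15), half of $\eta(1-\kappa)\beta(u)$ dominates a multiple of $\varepsilon^2\|u\|^2$, which for small $\varepsilon$ also absorbs $C\varepsilon^3\|u\|^2$. The other half dominates a multiple of $\varepsilon^2\eta\beta(u)$. So for some $c_1>0$ and $\varepsilon$ small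
$$N(P^{n_0}u)\le(1-c_1\varepsilon^2)N(u)\qquad\text{if }\int ug\,dm=0.\tag{16}$$
The condition is preserved by $P$, as $\int(Pu)g=\int ug$.

**Step 3: all times.** To interpolate between multiples of $n_0$ we need $N(Pu)\le CN(u)$ uniformly in small $\varepsilon$. First, $\|Pu\|^2\le2\|u\|^2$. In the frame $(X,Z)$, $(DF)^{-1}$ has bounded entries because $\det DF$ is bounded away from $0$. So for $n=1$ and $V\in\{X,Z\}$, $|Vu_p|\le C(|Xu|+|Zu|)(p)$ and $|Vw_p|\le C\le C'w_p$. Hence $|VPu|\le C\,P(|u|+|Xu|+|Zu|)$, and $\beta(Pu)\le C(\|u\|^2+\|Xu\|^2+\|Zu\|^2)\le CN(u)$. Writing $n=kn_0+j$ with $0\le j<n_0$, we obtain for some $c>0$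
$$N(P^nu)^{1/2}\le C\,e^{-c\varepsilon^2n}\,N(u)^{1/2}\qquad\text{for all }n\ge0,\ u\in H^1,\ \int ug\,dm=0.\tag{17}$$

**Step 4: the invariant measure.** We correct $g$ to an exactly invariant density. The function $P1-1$ has $g$-mean $0$, and $N(P1-1)^{1/2}\le C\varepsilon^3$ by (7). By (17),
$$\iota:=1+\sum_{j\ge0}P^j(P1-1)=\lim_nP^n1$$
exists in $H^1$; $\iota\ge0$, $P\iota=\iota$, $\int\iota g=1$, and
$$N(\iota-1)^{1/2}\le C\varepsilon^3\sum_je^{-c\varepsilon^2j}\le C\varepsilon.\tag{18}$$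
Here the third-order invariance is needed: $\varepsilon^3\cdot\varepsilon^{-2}$ is small. Since $\mathcal L_\varepsilon(g\iota)=gP\iota=g\iota$, $\mu_\varepsilon:=\iota g\,m$ is an $F_\varepsilon$-invariant probability measure, and $N(\iota)\le C$.

**Step 5: correlations.** We write a correlation as a pairing with $P^n$. Let $\varphi,\psi\in\mathcal C^1$ and $u=(\varphi-\mu_\varepsilon(\varphi))\iota$. Then $\int ug=0$, and by the product rule $N(u)\le C\|\varphi\|_{\mathcal C^1}^2N(\iota)\le C\|\varphi\|^2_{\mathcal C^1}$. By (6) and (17),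
$$\big|\mu_\varepsilon(\varphi\,\psi\circ F^n)-\mu_\varepsilon(\varphi)\mu_\varepsilon(\psi)\big|=\Big|\int(P^nu)\,\psi\,g\,dm\Big|\le\|P^nu\|\,\|\psi\|\le Ce^{-c\varepsilon^2n}\|\varphi\|_{\mathcal C^1}\|\psi\|_{L^2(m)}.$$
This is (1), and also Theorem 2(b).

**Step 6: Lebesgue-almost every point is in the basin.** This gives existence and uniqueness of the physical measure. Let $\psi\in\mathcal C^1$ be real, $\hat\psi=\psi-\mu_\varepsilon(\psi)$, $m_j=\int\hat\psi\,P^j1\,g\,dm$. As $P^j1=\iota+P^j(1-\iota)$, (17) and (18) give $N(P^j1)\le C$. Hence $N(\hat\psi P^j1-m_j\iota)\le C\|\psi\|_{\mathcal C^1}^2$, and $\hat\psi P^j1-m_j\iota$ has $g$-mean $0$. For $j\le k$, by (6), $P\iota=\iota$ and $\int\iota\hat\psi g=0$,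
$$\int\hat\psi\circ F^j\;\hat\psi\circ F^k\,g\,dm=\int(P^j1)\,\hat\psi\;\hat\psi\circ F^{k-j}\,g\,dm=\int P^{k-j}\big(\hat\psi P^j1-m_j\iota\big)\hat\psi\,g\,dm=O\big(\|\psi\|_{\mathcal C^1}^2e^{-c\varepsilon^2(k-j)}\big).$$
With $A_M=\frac1M\sum_{k<M}\hat\psi\circ F^k$, summing over $j,k<M$ gives $\int|A_M|^2g\,dm\le C_\varepsilon\|\psi\|^2_{\mathcal C^1}/M$. So $\sum_l\int|A_{l^2}|^2g\,dm<\infty$, and $A_{l^2}\to0$ Lebesgue-a.e., because $g>0$. For $l^2\le M<(l+1)^2$,
$$|A_M-A_{l^2}|\le\frac{2(M-l^2)}M\|\hat\psi\|_\infty\le\frac4l\|\hat\psi\|_\infty\to0,$$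
so $A_M\to0$ Lebesgue-a.e. Applying this to a countable set of $\mathcal C^1$ functions dense in $\mathcal C^0$, Lebesgue-a.e. point is in the basin of $\mu_\varepsilon$. Hence $\mu_\varepsilon$ is physical. The basin of any physical measure has positive Lebesgue measure, so it meets the basin of $\mu_\varepsilon$; at a common point both measures are the limit of the same averages, so they coincide. Theorem 1 is proved. $\blacksquare$

## The expansion of the invariant density

*Proof of Theorem 2(a).* The density $\iota g$ is in $H^1$, and the basin has full Lebesgue measure, by Steps 4 and 6 above. For the expansion we go two orders further than asked, to pay for the factor $\varepsilon^{-2}$ from summing (17). Let $G=\sum_{j\le k+2}\varepsilon^jg_j$. By Lemma 4, $r=(1-P)(G/g)=g^{-1}(G-\mathcal L_\varepsilon G)$ has $N(r)^{1/2}\le C_k\varepsilon^{k+3}$, and $\int rg=0$. As $\int G=1$, $G/g-\iota$ has $g$-mean $0$, so $P^n(G/g)\to\iota$ and $G/g-\iota=\sum_{j\ge0}P^jr$. By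 (17), $N(G/g-\iota)^{1/2}\le C_k\varepsilon^{k+1}$. Multiply by $g$, and drop the terms $j=k+1,k+2$ of $G$, which are $O(\varepsilon^{k+1})$. The statement about $\mu_\varepsilon(\varphi)$ is the case $k=0$ with Cauchy–Schwarz. $\square$

Part (b) was proved in Step 5 above.

## Quasi-modes and the constant $c_*$

It remains to prove Theorem 2(c). Let $T=\int_{\mathbb T}\bar\omega^{-1}$, so $\bar\omega\rho=1/T$. Let $\Theta(\theta)=\int_0^\theta\rho$, a diffeomorphism of $\mathbb T$, and $q_k=e^{2\pi ik\Theta}$; the $q_k$ are an orthonormal basis of $L^2(\rho\,d\theta)$. As a heuristic: in the variable $\Theta$ the averaged motion is uniform with speed $1/T$, and fluctuations add a diffusion with coefficient $\rho^2\sigma^2$, whose average along the rotation is $\int\rho^3\sigma^2$. The first mode of the heat flow then decays at rate $\frac12(2\pi)^2\int\rho^3\sigma^2=c_*$. The proof produces these modes as approximate eigenfunctions of $P$.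

**Lemma 7.** For $k\ne0$ there are $\phi_k=q_k+O_{C^0,k}(\varepsilon)$ and $\lambda_k\in\mathbb C$ with $\|P\phi_k-\lambda_k\phi_k\|_\infty\le C_k\varepsilon^3$ and $|\lambda_k|=1-k^2c_*\varepsilon^2+O_k(\varepsilon^3)$.

*Proof.* Write $q=q_k$; for functions of $\theta$ only, a prime means $\partial_\theta$, so $q'=2\pi ik\rho q$. We seek $G=G_0+\varepsilon G_1+\varepsilon^2G_2$ and $\lambda_k=1+\varepsilon\ell_1+\varepsilon^2\ell_2$ with $\mathcal L_\varepsilon G=\lambda_kG+O(\varepsilon^3)$, and put $\phi_k=G/g$.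

**Step 1: orders $0$ and $1$.** These fix $\ell_1$. Take $G_0=h\rho q$. At order $1$ we need $(1-\mathcal L_0)G_1=V:=\mathcal L_1G_0-\ell_1G_0$. By (5),
$$\Pi V=-\partial_\theta(\bar\omega\rho q)-\ell_1\rho q=-\tfrac1Tq'-\ell_1\rho q,$$
which vanishes for $\ell_1=-2\pi ik/T$. Put $G_1=\mathcal RV+h\rho\,q_{(1)}(\theta)$ with $q_{(1)}$ still free.

**Step 2: order $2$.** Solvability will fix $\ell_2$. We need $(1-\mathcal L_0)G_2=\mathcal L_1G_1+\mathcal L_2G_0-\ell_1G_1-\ell_2G_0$. We have $\Pi G_1=\rho q_{(1)}$ and $\Pi(\omega G_1)=\Pi(\omega\mathcal RV)+q_{(1)}/T$. By (5), the fibre mean of the right side vanishes if and only if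
$$\tfrac1T\big(q_{(1)}'-2\pi ik\rho\,q_{(1)}\big)=W:=-\partial_\theta\Pi(\omega\mathcal RV)+\tfrac12\partial_\theta^2\Pi(\omega^2G_0)-\ell_2\rho q.$$
With $q_{(1)}=q\,r(\theta)$ this reads $r'=T\bar qW$, solvable on $\mathbb T$ if and only if $\int\bar qW\,d\theta=0$. Integrating by parts, with $\int\rho=1$, this is
$$\ell_2=\int\bar q'\,\Pi(\omega\mathcal RV)\,d\theta+\tfrac12\int\bar q''\,\Pi(\omega^2G_0)\,d\theta.$$
Define $\ell_2$ so, solve for $r$, and let $G_2$ be $\mathcal R$ applied to the right side. Then $\mathcal L_\varepsilon G=\lambda_kG+O_{C^0}(\varepsilon^3)$, so $P\phi_k=\lambda_k\phi_k+O(\varepsilon^3)$, and $\phi_k=G_0/g_0+O(\varepsilon)=q_k+O(\varepsilon)$.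

**Step 3: the real part of $\ell_2$.** Set $\hat\omega_j=\hat\omega\circ F_0^j$. As $\Pi V=0$, $\Pi(\omega\mathcal RV)=\sum_{j\ge0}\Pi(V\,\omega\circ F_0^j)=\sum_{j\ge0}\Pi(V\hat\omega_j)$, converging exponentially by Lemma 3. Use (5) with $\Psi=\bar q'\hat\omega_j$. Since $\Pi(h\hat\omega_j)=0$, the part $\ell_1G_0$ of $V$ contributes nothing, and $\Pi(h\omega\hat\omega_{j+1})=C_{j+1}$. So
$$\int\bar q'\,\Pi(V\hat\omega_j)\,d\theta=\int\bar q''q\,\rho\,C_{j+1}\,d\theta+\int\bar q'q\,\rho\;\Pi\big(h\,\omega\,(\partial_\theta\hat\omega_j)\circ F_0\big)\,d\theta.$$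
Now $\bar q'q=-2\pi ik\rho$ is imaginary, so the last integral is imaginary. From $\bar q''=(-2\pi ik\rho\bar q)'$ we get $\mathrm{Re}\,\bar q''q=-4\pi^2k^2\rho^2$. Also $\Pi(\omega^2G_0)=\rho q\,(C_0+\bar\omega^2)$ and $\int\rho^3\bar\omega^2=T^{-2}\int\rho=T^{-2}$. Taking real parts and summing over $j$,
$$2\,\mathrm{Re}\,\ell_2=-4\pi^2k^2\int\rho^3\Big(C_0+2\sum_{j\ge1}C_j\Big)d\theta-\frac{4\pi^2k^2}{T^2}=-4\pi^2k^2\int\rho^3\sigma^2\,d\theta-|\ell_1|^2.$$
As $\ell_1$ is imaginary, $|\lambda_k|^2=1+\varepsilon^2(2\,\mathrm{Re}\,\ell_2+|\ell_1|^2)+O_k(\varepsilon^3)=1-2k^2c_*\varepsilon^2+O_k(\varepsilon^3)$. $\square$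

**From quasi-modes to long times.** Fix $t>0$ and let $n_t=\lfloor t\varepsilon^{-2}\rfloor$. By (7), $\|P^ju\|\le2\|u\|$ for $j\le\varepsilon^{-5/2}$ and $\varepsilon$ small. For $\varepsilon$ small $|\lambda_k|\le1$, and $P^n\phi_k-\lambda_k^n\phi_k=\sum_{j<n}\lambda_k^{n-1-j}P^j(P\phi_k-\lambda_k\phi_k)$. Hence
$$\|P^{n_t}\phi_k-\lambda_k^{n_t}\phi_k\|\le\sum_{j<n_t}\|P^j(P\phi_k-\lambda_k\phi_k)\|\le C_{k,t}\,\varepsilon,\qquad|\lambda_k|^{n_t}\to e^{-k^2c_*t}\quad(\varepsilon\to0).\tag{19}$$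

*Proof that every $c<c_*$ is admissible.* We may take $c>0$. Below, $C$ is independent of $t$ and $K$. Let $\int ug=0$, $N(u)\le1$ and $k_1=\lceil\varepsilon^{-2}\rceil$.

**Step 1: reach a time when the function is smooth in $\theta$ at scale one.** By (16), $N(P^{kn_0}u)\le1$ for all $k$. Summing (15) over $k_1$ blocks gives $\eta(1-\kappa)\sum_{k<k_1}\beta(P^{kn_0}u)\le1+C\varepsilon$. So for some $k<k_1$ the function $u_1=P^{kn_0}u$ has $\beta(u_1)\le C\varepsilon^2$, that is, $\|\partial_\theta u_1\|\le C$ and $\|\partial_xu_1\|\le C\varepsilon$. Also $\|u_1\|\le1$.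

**Step 2: expand in quasi-modes.** Let $\tilde u=\Pi u_1$. By the Poincaré inequality on fibres, $\|u_1-\tilde u\|\le C\varepsilon$, and $\|\tilde u\|_{H^1(\mathbb T)}\le C$. In the variable $\Theta$, $\tilde u=\sum_kc_kq_k$ with $\sum(1+k^2)|c_k|^2\le C$. Since $g=h\rho+O(\varepsilon)$ and $\int h\,dx=1$, $c_0=\int\tilde u\rho\,d\theta=\int u_1g\,dm+O(\varepsilon)=O(\varepsilon)$. Hence $u_1=\sum_{0<|k|\le K}c_k\phi_k+r$ with $\|r\|\le C/K+C_K\varepsilon$.

**Step 3: decay of the $L^2$ norm.** By (19), $\phi_k=q_k+O_k(\varepsilon)$ and orthonormality of the $q_k$ in $L^2(\rho\,d\theta)$,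
$$\|P^{n_t}u_1\|\le C\Big(\sum_{0<|k|\le K}|c_k|^2|\lambda_k|^{2n_t}\Big)^{1/2}+C_{K,t}\,\varepsilon+2\|r\|.$$
Choose $K=K(t)$ with $1/K\le e^{-c_*t}$, then $\varepsilon$ small depending on $t$; since $|\lambda_k|^{n_t}\to e^{-k^2c_*t}\le e^{-c_*t}$, we get $\|P^{n_t}u_1\|\le Ce^{-c_*t}$. The index $k$ of Step 1 depends on $u$; to remove this, let $\bar m=n_0k_1+n_t$. Then $\|P^{\bar m}u\|=\|P^{n_0(k_1-k)}P^{n_t}u_1\|\le2\|P^{n_t}u_1\|\le Ce^{-c_*t}$.

**Step 4: decay of the full norm $N$**, needed to iterate. By (10), $\mathcal D\le2\|u\|^2$, so (11) gives $\beta(P^{n_0}u)\le\kappa\beta(u)+C\|u\|^2$ (for complex functions too, adding real and imaginary parts). Iterate this $l$ times from $P^{\bar m}u$: there $N(P^{\bar m}u)\le C$ by (17), and $\|P^{\bar m+jn_0}u\|\le2\|P^{\bar m}u\|\le Ce^{-c_*t}$ for $j\le l$. So $\beta(P^{\bar m+ln_0}u)\le C\kappa^l+Ce^{-2c_*t}$. With $l=l(t)$ such that $\kappa^l\le e^{-2c_*t}$,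
$$N(P^{\bar m+ln_0}u)^{1/2}\le C_4e^{-c_*t},\qquad\bar m+ln_0\le(t+n_0+1)\varepsilon^{-2}\quad\text{for }\varepsilon<\varepsilon(t).$$
The number $\bar m+ln_0$ does not depend on $u$.

**Step 5: iterate.** Given $0<c<c_*$, choose $t$ with $C_4e^{-c_*t}\le e^{-c(t+n_0+1)}$. Over each stretch of $\bar m+ln_0$ steps $N^{1/2}$ then shrinks at least by the factor $e^{-c\varepsilon^2(\bar m+ln_0)}$. Using (17) for the remaining fewer than $\bar m+ln_0$ steps, $N(P^nu)^{1/2}\le C'e^{-c\varepsilon^2n}N(u)^{1/2}$ for all $n\ge0$ and all $u\in H^1$ with $\int ug=0$. The correlation bound follows as in Step 5 of the proof of Theorem 1. $\square$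

*Proof that no $c>c_*$ is admissible.* Suppose (1) holds with some $C,c,\varepsilon_0$. Splitting into real and imaginary parts, it applies to $\varphi=q_1$, $\psi=\bar q_1$ with constant $4C$. By (18) and Lemma 7, $\|q_1\iota-\phi_1\|=O(\varepsilon)$. So by (19) and $\int|q_1|^2g=1$,
$$\mu_\varepsilon(q_1\;\bar q_1\circ F^{n_t})=\int P^{n_t}(q_1\iota)\,\bar q_1\,g\,dm=\lambda_1^{n_t}+O_t(\varepsilon),$$
while $\mu_\varepsilon(q_1)=\int_{\mathbb T}e^{2\pi i\Theta}\rho\,d\theta+O(\varepsilon)=\int_0^1e^{2\pi iy}\,dy+O(\varepsilon)=O(\varepsilon)$, and likewise for $\bar q_1$. Letting $\varepsilon\to0$ at fixed $t$, $e^{-c_*t}\le C'e^{-ct}$ for every $t>0$, with $C'$ independent of $t$. Hence $c\le c_*$. This proves Theorem 2. $\blacksquare$
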